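\title{The frog model with death has a phase transition on every quasi-transitive graph of superlinear growth}

\begin{abstract}
In the frog model with death, every vertex of a graph carries a Poisson($\lambda$) number of sleeping particles. A particle that is woken performs a random walk for time $t$, wakes the particles it meets, and dies. We prove that on every quasi-transitive graph of superlinear growth the process survives with positive probability for each $\lambda$ when $t$ is large, and for each $t$ when $\lambda$ is large. This confirms a conjecture of Angel, de la Riva, Hermon and Shi. The main step uses no symmetry: it applies to every graph of bounded degree that satisfies an isoperimetric inequality of dimension $d>4$. We compare the process with an undirected long-range percolation on sparse groups of vertices that wake together, and we show that this model percolates by means of a Gaussian free field whose correlations are removed one scale at a time.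
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $G=(V,E)$ be an infinite, connected, locally finite simple graph with a distinguished vertex $\mathbf 0$, the origin, and let $\lambda>0$ and $t>0$. Each vertex carries an independent $\mathrm{Poisson}(\lambda)$ number of particles, called frogs. At time $0$ the frogs at $\mathbf 0$ are active and all others are asleep. Active frogs perform independent continuous-time simple random walks: a frog jumps at rate $1$, each time to a uniformly chosen neighbor of its position. A frog dies at time $t$ after its activation, so it makes a $\mathrm{Poisson}(t)$ number of jumps. When an active frog jumps to a vertex, all frogs sleeping there become active. The process \emph{survives} if at every time at least one frog is active. With $\mathbb P_{\lambda,t}$ the law of the process, set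
\[
t_{\mathrm c}(\lambda)=\inf\{t>0:\mathbb P_{\lambda,t}(\text{survival})>0\},\qquad
\lambda_{\mathrm c}(t)=\inf\{\lambda>0:\mathbb P_{\lambda,t}(\text{survival})>0\},
\]
with $\inf\emptyset=\infty$. Finiteness of $t_{\mathrm c}(\lambda)$ means that a long life makes up for a low density, and finiteness of $\lambda_{\mathrm c}(t)$ means that a high density makes up for a short life.

Two simple computations frame the question. First, a frog makes $t$ jumps on average and each jump wakes at most $\lambda$ frogs on average, so for $\lambda t<1$ the process is dominated by a subcritical branching process. Second, take $G=\mathbb Z$ and give every frog its trajectory in advance. Counting measure is invariant for the walk and an edge $e$ is crossed at rate $\frac12$ from each endpoint, so the number of frogs whose trajectory crosses $e$ is Poisson with mean at most $\lambda t$. Thus $e$ is crossed by no trajectory with probability at least $e^{-\lambda t}$, and by the ergodic theorem there are such edges on both sides of the origin. Only the finitely many frogs between two of them can wake, and the process dies out for all $\lambda$ and $t$. The obstruction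 is that $\mathbb Z$ can be cut again and again by a bounded number of edges. One guesses that, among graphs with enough symmetry, this one-dimensional obstruction is the only one.

To state this, let $B(n)$ be the ball of radius $n$ around a fixed vertex in the graph metric. The graph $G$ has \emph{linear growth} if $|B(n)|\le Cn$ for some $C$ and all $n\ge1$, \emph{superlinear growth} otherwise, and \emph{polynomial growth} if $|B(n)|\le Cn^D$ for some $C,D$ and all $n\ge1$. It is \emph{quasi-transitive} if its automorphism group $\mathrm{Aut}(G)$ has finitely many orbits on $V$, and \emph{vertex-transitive} if there is one orbit. For finite $A\subset V$ let $\partial A$ be the set of edges with exactly one endpoint in $A$. The graph is \emph{amenable} if $\inf|\partial A|/|A|=0$, the infimum being over finite nonempty $A$. Finally, $p_{\mathrm c}(G)$ is the infimum of those $p$ for which, when each edge is kept independently with probability $p$, the origin lies in an infinite component with positive probability. We use the following known facts.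
\begin{itemize}
\item[(F1)] If $\lambda t<1$, the process dies out almost surely. Hence $t_{\mathrm c}(\lambda)\ge1/\lambda$ and $\lambda_{\mathrm c}(t)\ge1/t$.
\item[(F2)] If $G$ has bounded degree and $p_{\mathrm c}(G)<1$, then $\lambda_{\mathrm c}(t)<\infty$ for every $t>0$.
\item[(F3)] If $G$ is quasi-transitive with linear growth, then $t_{\mathrm c}(\lambda)=\infty$ for every $\lambda>0$ and $\lambda_{\mathrm c}(t)=\infty$ for every $t>0$.
\item[(F4)] If $G$ is non-amenable of bounded degree, or quasi-transitive of superlinear polynomial growth, then $t_{\mathrm c}(\lambda)<\infty$ for every $\lambda>0$ and $\lambda_{\mathrm c}(t)<\infty$ for every $t>0$.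
\end{itemize}
The conjecture of Angel, de la Riva, Hermon and Shi \cite{ADHS} is that both critical values are positive and finite on every quasi-transitive graph of superlinear growth.

\subsection{Results}

\begin{theorem}\label{thm:qt}
Let $G$ be infinite, connected, locally finite, quasi-transitive and of superlinear growth. Then $0<t_{\mathrm c}(\lambda)<\infty$ for all $\lambda>0$ and $0<\lambda_{\mathrm c}(t)<\infty$ for all $t>0$.
\end{theorem}

\begin{corollary}\label{cor:equiv}
For an infinite, connected, locally finite, quasi-transitive graph $G$ the following are equivalent: $G$ has superlinear growth; $t_{\mathrm c}(\lambda)<\infty$ for all $\lambda$; $t_{\mathrm c}(\lambda)<\infty$ for some $\lambda$; $\lambda_{\mathrm c}(t)<\infty$ for all $t$; $\lambda_{\mathrm c}(t)<\infty$ for some $t$.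
\end{corollary}

\begin{proof}
Superlinear growth gives the other four statements by Theorem~\ref{thm:qt}. If the growth is linear, all four fail by (F3).
\end{proof}

The symmetry of $G$ serves only to produce an isoperimetric inequality. We say that $G$ satisfies $(\mathrm{IS}_d)$ if there is $c_I>0$ with
\[
|\partial A|\ge c_I|A|^{1-1/d}\qquad\text{for all finite }A\subset V .
\]
The number $d$ plays the role of a dimension: a cube $A$ in $\mathbb Z^k$ has $|\partial A|=2k|A|^{1-1/k}$, so $\mathbb Z^k$ fails $(\mathrm{IS}_d)$ for every $d>k$.

\begin{theorem}\label{thm:iso}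
Let $G$ be infinite and connected, with degrees at most $\Delta$, and suppose that $G$ satisfies $(\mathrm{IS}_d)$ for some $d>4$. Then $0<t_{\mathrm c}(\lambda)<\infty$ for all $\lambda>0$ and $0<\lambda_{\mathrm c}(t)<\infty$ for all $t>0$. Moreover, for every $\lambda$ there is $t$ such that $\mathbb P_{\lambda,t}(\text{survival})$ is bounded below by a positive constant that does not depend on the choice of the origin.
\end{theorem}

Section~\ref{sec:qt} shows that a quasi-transitive graph that does not have polynomial growth satisfies $(\mathrm{IS}_5)$. Graphs of polynomial growth, such as $\mathbb Z^2$, need not satisfy $(\mathrm{IS}_d)$ for any $d>4$; for them Theorem~\ref{thm:qt} is (F1) and (F4).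

In Theorem~\ref{thm:iso} the lower bounds are (F1). By a theorem of Duminil-Copin, Goswami, Raoufi, Severo and Yadin \cite{DGRSY}, a graph of bounded degree that satisfies $(\mathrm{IS}_d)$ with $d>4$ has $p_{\mathrm c}<1$, so $\lambda_{\mathrm c}(t)<\infty$ follows from (F2). What remains, and what occupies Sections~\ref{sec:frogs}--\ref{sec:end}, is the bound $t_{\mathrm c}(\lambda)<\infty$ together with the uniform lower bound on the survival probability.

\subsection{Conventions}

We write $\operatorname{dist}$ for the graph metric of $G$ and $B(x,R)$ for its closed balls. A random edge has \emph{rate} $r\ge0$ if it is open with probability $1-e^{-r}$. Among independent edges of rates $r_1,\dots,r_k$, at least one is open with probability $1-e^{-(r_1+\dots+r_k)}$, so rates add. For sets $A,A'$ of vertices of a graph, $A\leftrightarrow A'$ means that some vertex of $A$ is joined to some vertex of $A'$ by a path. \emph{Poisson thinning} is the fact that, if a $\mathrm{Poisson}(m)$ number of items receive independent marks with distribution $(p_i)$, then the numbers of items with the various marks are independent $\mathrm{Poisson}(mp_i)$ variables.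

\section{Frogs as a percolation model}\label{sec:frogs}

\subsection{From survival to connectivity}

Give each frog in advance its number of jumps, a $\mathrm{Poisson}(t)$ variable, and an independent discrete-time simple random walk from its initial vertex, which lists its successive positions. Write $x\rightsquigarrow y$ if some frog initially at $x$ is at $y$ at some moment of its life. Call a vertex \emph{visited} if it is the origin or an active frog jumps to it.

\begin{lemma}\label{lem:visited}
If $x$ is visited and $x\rightsquigarrow y$, then $y$ is visited. Almost surely, if infinitely many vertices are visited, the process survives.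
\end{lemma}

\begin{proof}
The frogs at a visited vertex become active and run through their trajectories, which gives the first claim. For the second, let the frogs at $\mathbf 0$ form generation $0$, and let the frogs woken by a frog of generation $k$ belong to generation $k+1$. An active frog jumps at rate $1$, and a jump wakes either no frog or a fresh $\mathrm{Poisson}(\lambda)$ number of frogs. So the expected number $m_k(u)$ of frogs of generation $k$ activated by time $u$ satisfies $m_0=\lambda$ and $m_{k+1}(u)\le\lambda\int_0^um_k$. Hence $m_k(u)\le\lambda(\lambda u)^k/k!$ and $\sum_km_k(u)\le\lambda e^{\lambda u}<\infty$. If no frog is active at time $u$, no frog is activated later. Then finitely many frogs are ever active, each makes finitely many jumps, and finitely many vertices are visited.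
\end{proof}

It therefore suffices to reach infinitely many vertices from $\mathbf 0$ along the relation $\rightsquigarrow$, and we may discard frogs and shorten trajectories as we like. The relation is directed, while the tools of percolation that we want to use concern undirected graphs. The next lemma removes this difference when the directed edges are independent and their probabilities are symmetric.

\begin{lemma}\label{lem:sym}
Let $S$ be a countable set, $o\in S$, and let $p(X,Y)=p(Y,X)\in[0,1]$ for $X\ne Y$, where for each $X$ only finitely many $p(X,Y)$ are nonzero. Draw each directed edge $X\to Y$ independently with probability $p(X,Y)$. The set of points reachable from $o$ by directed paths has the same law as the cluster of $o$ when each undirected edge $XY$ is drawn independently with probability $p(X,Y)$.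
\end{lemma}

\begin{proof}
Explore the reachable set as follows. At the start $o$ is discovered. Process the discovered points one at a time, in order of discovery. When processing $X$, examine the pairs $(X,Y)$ with $p(X,Y)>0$ and $Y$ not yet discovered, and declare $Y$ discovered if $X\to Y$ is present. Each step is finite, so each discovered point is eventually processed, and the discovered set is the reachable set. A pair $(X,Y)$ is examined at most once, so each examination succeeds with probability $p(X,Y)$ independently of the past. Run the same exploration in the undirected model. If $(X,Y)$ is examined then $(Y,X)$ never is, because $X$ is already discovered when $Y$ is processed. So each undirected edge is examined at most once, and again each examination succeeds with probability $p(X,Y)$ independently of the past. The two explorations have the same law.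
\end{proof}

\begin{example}[First jumps]\label{ex:first}
Let the degrees be at most $\Delta$ and use only the first jump of each frog. By thinning, the number of frogs at $x$ whose first jump goes to a given neighbor $y$ is Poisson with mean $\lambda(1-e^{-t})/\deg(x)$. This is not symmetric in $x$ and $y$. Accepting each frog at $x$ with probability $\deg(x)/\Delta$ turns the mean into $\lambda(1-e^{-t})/\Delta$, independently over ordered pairs of neighbors. By Lemmas~\ref{lem:visited} and~\ref{lem:sym} the process survives with positive probability as soon as
\[
1-\exp\big(-\lambda(1-e^{-t})/\Delta\big)>p_{\mathrm c}(G).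
\]
For fixed $t$ and large $\lambda$ this holds whenever $p_{\mathrm c}(G)<1$, which is (F2). For fixed $\lambda$ the left side stays below $1-e^{-\lambda/\Delta}$ for all $t$, and the criterion is useless when $\lambda$ is small.
\end{example}

\subsection{Plan of the proof}

The example shows why $t_{\mathrm c}(\lambda)<\infty$ is the harder statement: a longer life does not create more frogs. If each frog is to produce one edge, so that edges are independent, then a vertex emits $\lambda$ edges on average, which may be far below $1$. The proof has four steps.

\emph{Grouping (Section~\ref{sec:nodes}).} We look for small balls, called nodes, in which every vertex has a frog that visits the whole ball. Such a ball wakes as a whole, so it acts as a single point that carries many frogs. These balls are rare, but long-lived frogs can travel between them. Reversibility of the walk makes the rates of these long edges symmetric, and Lemma~\ref{lem:sym} yields an undirected percolation.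

\emph{Spreading (Section~\ref{sec:nash}).} The long rates are proportional to $\mu(v)P(v,w)$ for a reversible Markov kernel $P$ on the nodes. The isoperimetric inequality gives $P^k(v,v)/\mu(v)\le(k\chi/2)^{-d/2}$, where $\chi$ can be made large by letting the frogs live longer.

\emph{Percolating (Section~\ref{sec:gff}).} The Gaussian free field of $P$ gives, by an exact identity, a percolation in a random environment that connects a node to far away with probability at least $\frac12$. We trade the correlated environment for constant rates, at the price of a few nearest-neighbor edges as in Example~\ref{ex:first}. This is where $d>4$ is needed.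

\emph{Deleting (Section~\ref{sec:end}).} Some regions of the graph contain no node. We fill them with dummy nodes for the two previous steps and remove the dummies at the end, at the price of doubling rates.

\section{Nodes, long edges and the frog percolation}\label{sec:nodes}

From here to the end of Section~\ref{sec:end}, $G$ is as in Theorem~\ref{thm:iso} and $\lambda>0$ is fixed. Since $G$ is infinite and connected, $\Delta\ge2$ and
\[
R+1\le|B(x,R)|\le\textstyle\sum_{i\le R}\Delta^i\le\Delta^{R+1}.
\]
For $A\subset V$ write $\deg(A)=\sum_{a\in A}\deg(a)$.

\subsection{Parameters}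

The parameters are chosen in the following order. None depends on the origin. First,
\[
\lambda_0=\frac\lambda6,\qquad\beta=\frac{\lambda_0}{80e\Delta},\qquad\alpha=\frac{\lambda_0}{2\Delta},\qquad\rho=\lceil1/\beta\rceil,\qquad Q=(40\beta+\alpha)\Delta^{\rho+2}.
\]
Here $\beta$ and $\alpha$ set the scale of the rates of long and short edges, $\rho$ is the radius of a node, and $Q$ will bound the total rate of the edges at a node. Next let
\[
p=\Big(1-\exp\big(-\lambda_0\Delta^{-2\Delta^{\rho+1}}\big)\Big)^{\Delta^{\rho+1}}>0,
\]
a lower bound for the chance that a given ball wakes as a whole, and let $\ell>\rho+1$ be an integer with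
\begin{equation}\label{eq:ell}
(1-p)^{(\ell-\rho)/\Delta^{2\rho+1}}\le\tfrac12e^{-Q};
\end{equation}
$\ell$ is the spacing of the nodes. Then let $\kappa\ge2$ be an even integer, to be fixed in \eqref{eq:kappa}, and put
\[
T'=3\ell\lceil\Delta^{3\ell}\log\kappa\rceil,\qquad T=2T'+1,\qquad\ell_0=\kappa T+2\rho,\qquad n=\max(\kappa T,2\Delta^{\rho+1}).
\]
A long edge will be made of $\kappa$ excursions of length at most $T$, so $\ell_0$ bounds its range. It matters that $\ell$ is fixed before $\kappa$: this gives $T=O(\log\kappa)$. Finally choose $t$ with $\mathbb P(\mathrm{Poisson}(t)\ge n)\ge\frac12$.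

Give each frog a uniformly random type in $\{1,2,3\}$. Keep a frog only if it makes at least $n$ jumps, and thin further so that the probability of being kept is exactly $\frac12$. The number of jumps is independent of the discrete walk, so each vertex has independent $\mathrm{Poisson}(\lambda_0)$ numbers of kept frogs of the three types, and their first $n$ steps are independent simple random walks. From now on ``frog'' means kept frog and only the first $n$ steps are used. Type $1$ makes nodes, type $2$ makes long edges, and type $3$ makes short edges.

\subsection{Seeds and nodes}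

Call $y\in V$ a \emph{seed} if for every $a\in B(y,\rho)$ some type-$1$ frog at $a$ visits all of $B(y,\rho)$ in its first $2\Delta^{\rho+1}$ steps. By Lemma~\ref{lem:visited}, if $y$ is a seed and one vertex of $B(y,\rho)$ is visited, all of $B(y,\rho)$ is visited. The ball induces a connected subgraph, and going around a spanning tree of it gives, from each $a$, a walk of length at most $2|B(y,\rho)|\le2\Delta^{\rho+1}$ that covers the ball. A simple random walk follows it with probability at least $\Delta^{-2\Delta^{\rho+1}}$. By thinning and independence over $a$, each $y$ is a seed with probability at least $p$.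

The set of seeds is random and leaves arbitrarily large holes, which would spoil uniform estimates for the walk between seeds. We therefore divide the graph into slots, put exactly one ball in each slot, and use a dummy ball when the slot has no seed. The position of a dummy is drawn from the same law as the position of a seed, so that the positions carry no information about which balls are dummies.

Let $I\subset V$ be maximal among sets with pairwise distances at least $2\ell+1$. The balls $B(v,\ell)$, $v\in I$, are disjoint, and by maximality every vertex is within $2\ell$ of $I$. For $v\in I$ let $\mathcal N_v\subset B(v,\ell-\rho-1)$ be maximal among subsets with pairwise distances at least $2\rho+1$. The balls of radius $2\rho$ around $\mathcal N_v$ cover $B(v,\ell-\rho-1)$, which has at least $\ell-\rho$ vertices, so $|\mathcal N_v|\ge(\ell-\rho)/\Delta^{2\rho+1}$. Call $v$ \emph{genuine}, and set $b_v=0$, if $\mathcal N_v$ contains a seed; otherwise call $v$ a \emph{dummy} and set $b_v=1$. Let $q_v=\mathbb P(b_v=1)$. If $v$ is genuine, let $x_v$ be a uniformly chosen seed in $\mathcal N_v$, and let $\nu_v$ be the law of $x_v$ given $b_v=0$.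 If $v$ is a dummy, draw $x_v$ from $\nu_v$ independently of everything else. Put
\[
\Sigma_v=B(x_v,\rho),\qquad\Sigma=\bigcup_{v\in I}\Sigma_v,\qquad\mu(v)=\deg(\Sigma_v),
\]
and let $E_v$ be the set of edges of $G$ with an endpoint in $\Sigma_v$. The sets $\Sigma_v$ are the \emph{nodes}, the $x_v$ are the \emph{positions}, and $(x_v,b_v)_{v\in I}$ is the \emph{environment}.

\begin{lemma}\label{lem:env}
\begin{itemize}
\item[(a)] The variables $x_v$ and $b_v$, $v\in I$, are all independent, and independent of the frogs of types $2$ and $3$. Moreover $q_v\le\frac12e^{-Q}$.
\item[(b)] $\beta\mu(v)\ge1$ and $|E_v|\le\mu(v)\le\Delta^{\rho+2}$.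
\item[(c)] The sets $E_v$ are pairwise disjoint. In particular the nodes are disjoint and no edge of $G$ joins two different nodes.
\item[(d)] Every vertex is within $3\ell$ of $\Sigma$; more precisely $\operatorname{dist}(x,\Sigma_v)\le\operatorname{dist}(x,v)+\ell$.
\end{itemize}
\end{lemma}

\begin{proof}
For $y\in\mathcal N_v$ we have $B(y,\rho)\subset B(v,\ell-1)$, so the balls $B(y,\rho)$, $y\in\bigcup_v\mathcal N_v$, are pairwise disjoint. The event that $y$ is a seed depends only on the type-$1$ frogs that start in $B(y,\rho)$, so these events are independent. Hence the pairs $(x_v,b_v)$ are independent over $v$, and $q_v\le(1-p)^{|\mathcal N_v|}\le\frac12e^{-Q}$ by \eqref{eq:ell}. By construction $x_v$ has law $\nu_v$ given either value of $b_v$. This proves (a). Part (b) follows from $\rho+1\le|\Sigma_v|\le\Delta^{\rho+1}$ and $\beta\rho\ge1$. Both endpoints of an edge of $E_v$ lie in $B(v,\ell)$, which gives (c), and (d) holds because $x_v\in B(v,\ell)$.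
\end{proof}

\subsection{The walk watched on the nodes}

Fix the positions arbitrarily. A traveling frog is useful when it stands on a node, so we watch the walk at its visits to $\Sigma$. Let $(X_j)$ be simple random walk with law $\mathbf P_x$ from $x$, let $\tau=\min\{j\ge0:X_j\in\Sigma\}$ and $\tau^+=\min\{j\ge1:X_j\in\Sigma\}$. By Lemma~\ref{lem:env}(d), $\mathbf P_x(\tau\le3\ell)\ge\Delta^{-3\ell}$ for every $x$, so the Markov property gives $\mathbf P_x(\tau>3\ell k)\le\exp(-k\Delta^{-3\ell})$. By the choice of $T'$, and since $T'\le T-1$,
\begin{equation}\label{eq:hit}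
\mathbf P_x(\tau>T')\le\frac1\kappa\le\frac12\quad(x\in V),\qquad\eta_a:=\mathbf P_a(\tau^+>T)\le\frac1\kappa\quad(a\in\Sigma).
\end{equation}
A frog has a finite life, and we shall need a kernel of finite range, so we cut excursions at length $T$. For $a,b\in\Sigma$ let
\[
L(a,b)=\mathbf P_a(\tau^+\le T,\ X_{\tau^+}=b),\qquad K=\tfrac12\big(\mathrm{Id}+L+\operatorname{diag}(\eta)\big).
\]
The mass $\eta_a$ lost by the cut is put back on the diagonal, so $L+\operatorname{diag}(\eta)$ and $K$ are stochastic.

The probability that the walk follows a path $z_0,\dots,z_j$ is $w(z_0,\dots,z_j)=\prod_{i<j}\deg(z_i)^{-1}$, and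
\begin{equation}\label{eq:rev}
\deg(z_0)\,w(z_0,\dots,z_j)=\deg(z_j)\,w(z_j,\dots,z_0).
\end{equation}
Summing \eqref{eq:rev} over paths of length between $1$ and $T$ from $a$ to $b$ with interior vertices outside $\Sigma$ shows that $\deg(a)L(a,b)$ is symmetric. Recall that a stochastic kernel $A$ is \emph{reversible} with respect to a measure $m$ if $m(a)A(a,b)$ is symmetric. Then $A$ is self-adjoint on $\ell^2(m)$, and $\sum_am(a)A(a,b)=m(b)$ together with Jensen's inequality shows that $A$ is a contraction on $\ell^1(m)$ and on $\ell^2(m)$. So $L+\operatorname{diag}(\eta)$ has spectrum in $[-1,1]$, and $0\le K\le\mathrm{Id}$ as operators on $\ell^2(\Sigma,\deg)$.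

We now pass from vertices to nodes: from $v$, pick $a\in\Sigma_v$ with probability proportional to $\deg(a)$, make $\kappa$ steps of $K$, and record the node reached. That is,
\[
c(v,w)=\sum_{a\in\Sigma_v}\sum_{b\in\Sigma_w}\deg(a)K^\kappa(a,b),\qquad P(v,w)=\frac{c(v,w)}{\mu(v)}\qquad(v,w\in I).
\]
Define $Uf(a)=f(v)$ for $a\in\Sigma_v$. The map $U$ is an isometry from $\ell^i(I,\mu)$ into $\ell^i(\Sigma,\deg)$ for $i=1,2$, and
\begin{equation}\label{eq:PU}
\langle f,Pf\rangle_\mu=\langle Uf,K^\kappa Uf\rangle_{\deg}=\|K^{\kappa/2}Uf\|_2^2 .
\end{equation}

\begin{lemma}\label{lem:P}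
The function $c$ is symmetric and $\sum_wc(v,w)=\mu(v)$. So $P$ is stochastic and reversible with respect to $\mu$, and $0\le P\le\mathrm{Id}$ on $\ell^2(I,\mu)$. If $c(v,w)>0$, then some $a\in\Sigma_v$ and $b\in\Sigma_w$ are within distance $\kappa T$, and $\operatorname{dist}(x_v,x_w)\le\ell_0$.
\end{lemma}

\begin{proof}
The kernel $K^\kappa$ is stochastic and reversible with respect to $\deg$, which gives the first two claims. Positivity is \eqref{eq:PU}. A step of $K$ moves by at most $T$ in $G$, and $\ell_0=\kappa T+2\rho$.
\end{proof}

\subsection{The frog percolation}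

Fix the environment. We build directed edges from the frogs of types $2$ and $3$, one edge per frog at most.

\emph{Long edges.} A frog cannot follow $K$ exactly, because after an excursion longer than $T$ it cannot be put back at its starting point. We abandon it instead. A type-$2$ frog at $a\in\Sigma_v$, with $v$ genuine, performs $\kappa$ rounds, using independent fair coins. In each round, with probability $\frac12$ it does nothing, and otherwise it walks until its next return to $\Sigma$; if this takes more than $T$ steps the frog is abandoned. With probability $\hat K(a,b)$, where $\hat K=(\frac12\mathrm{Id}+\frac12L)^\kappa$, it is not abandoned and ends at $b\in\Sigma$, after at most $\kappa T\le n$ steps. As in Example~\ref{ex:first}, accept the frog with probability $\deg(a)/\Delta$, which makes the density of frogs proportional to the reversible measure. If the frog is accepted and $b\in\Sigma_w$ with $w\ne v$ genuine, draw $v\to w$. The number of such edges is Poisson with mean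
\[
\hat c(v,w)=\frac{\lambda_0}\Delta\sum_{a\in\Sigma_v}\sum_{b\in\Sigma_w}\deg(a)\hat K(a,b),
\]
which is symmetric because $\deg(a)L(a,b)$ is. Abandoning frogs costs little. By \eqref{eq:hit}, $K\le(1+\frac1\kappa)(\frac12\mathrm{Id}+\frac12L)$ entrywise: off the diagonal $K=\frac12L$, and on it $\frac12(1+\eta_a)\le\frac12(1+\frac1\kappa)$. Hence $K^\kappa\le e\hat K$ entrywise and
\begin{equation}\label{eq:chat}
\hat c(v,w)\ge\frac{\lambda_0}{e\Delta}\,c(v,w)=80\beta\,c(v,w).
\end{equation}

\emph{Short edges.} A type-$3$ frog at $x$ whose first step goes to $y$ is accepted with probability $\deg(x)/\Delta$, and then gives $x\to y$. The number of such edges is Poisson with mean $\lambda_0/\Delta=2\alpha$ for each ordered pair of neighbors.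

To \emph{contract} a set of vertices means to add all edges between its elements, and a \emph{long edge} $vw$, for $v\ne w$ in $I$, is an edge between $x_v$ and $x_w$. The edges of $G$ are called \emph{short}. Given the environment, the \emph{frog percolation} is the random undirected graph on $V$ in which every genuine node is contracted, each long edge $vw$ between genuine $v,w$ has rate $\hat c(v,w)$, and each short edge has rate $2\alpha$, independently.

\begin{proposition}\label{prop:frogperc}
$\mathbb P_{\lambda,t}(\text{survival})\ge\mathbb P(\text{the cluster of }\mathbf 0\text{ in the frog percolation is infinite})$.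
\end{proposition}

\begin{proof}
Condition on the environment. Let $S$ be the set of \emph{points}: the genuine nodes, and the single vertices outside genuine nodes. Write $X\to Y$ for distinct points if some long or short directed edge goes from $X$ to $Y$. The frogs of types $2$ and $3$ are independent of the environment, so by thinning these events are independent over ordered pairs, and $X\to Y$ has probability $1-e^{-r(X,Y)}$, where $r(X,Y)$ is the sum of the means of the relevant Poisson variables. This sum is symmetric, it equals the total rate of the edges between $X$ and $Y$ in the frog percolation, and for each $X$ it is nonzero for finitely many $Y$. By Lemma~\ref{lem:sym}, the set of points reachable from the point containing $\mathbf 0$ has the law of the cluster of $\mathbf 0$ in the frog percolation. If all vertices of $X$ are visited and $X\to Y$, then a vertex of $Y$ is visited by Lemma~\ref{lem:visited}, and then all of $Y$ is, since the center of a genuine node is a seed. The same holds for the point containing $\mathbf 0$. So all reachable points are visited, and Lemma~\ref{lem:visited} concludes.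
\end{proof}

The grouping has achieved its purpose: $80\beta\sum_wc(v,w)=80\beta\mu(v)\ge80$ however small $\lambda$ is. It remains to show that the edges do not waste this mass by leading back to nodes already found.

\section{Return probabilities of the node kernel}\label{sec:nash}

The positions are fixed and arbitrary. We bound $P^k(v,v)$ through a Nash inequality, a functional form of $(\mathrm{IS}_d)$: a function whose $\ell^2$ norm is large compared with its $\ell^1$ norm is concentrated on a small set, and must therefore have large energy. We prove it on $G$, transfer it to $K$, and iterate. Norms on $V$ and $\Sigma$ are taken with respect to $\deg$, and $\mathcal E(f)=\sum_{xy\in E}(f(x)-f(y))^2$.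

\begin{lemma}\label{lem:nashG}
There is $C_N$, depending only on $c_I,\Delta,d$, such that $\|f\|_2^{2+4/d}\le C_N\,\mathcal E(f)\,\|f\|_1^{4/d}$ for all finitely supported $f:V\to\mathbb R$.
\end{lemma}

\begin{proof}
Since $\mathcal E(|f|)\le\mathcal E(f)$ we may take $f\ge0$, $f\ne0$. First let $f$ be supported in a finite set $A$, and let $A_u=\{f^2>u\}\subset A$. An edge $xy$ lies in $\partial A_u$ exactly when $u$ is between $f(x)^2$ and $f(y)^2$, so $\int_0^\infty|\partial A_u|\,du=\sum_{xy\in E}|f(x)^2-f(y)^2|$ (the coarea formula). Also $\int_0^\infty|A_u|\,du=\sum_xf(x)^2\ge\|f\|_2^2/\Delta$ and $|A_u|^{1-1/d}\ge|A_u|\,|A|^{-1/d}$. By $(\mathrm{IS}_d)$ and the Cauchy--Schwarz inequality,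
\[
\frac{c_I}\Delta|A|^{-1/d}\|f\|_2^2\le\sum_{xy\in E}|f(x)-f(y)|\,(f(x)+f(y))\le\mathcal E(f)^{1/2}\big(2\|f\|_2^2\big)^{1/2},
\]
where we used $\sum_{xy\in E}(f(x)+f(y))^2\le2\sum_{xy\in E}(f(x)^2+f(y)^2)=2\|f\|_2^2$. Thus $\|f\|_2^2\le C_1|A|^{2/d}\mathcal E(f)$ with $C_1=2\Delta^2/c_I^2$.

To replace $|A|$ by norms, truncate at a level $u>0$. We have $f^2\le(f-u)_+^2+2uf$ (where $f\ge u$ the right side is $f^2+u^2$, and elsewhere it is $2uf\ge f^2$), $|\{f>u\}|\le\|f\|_1/u$ because $\deg\ge1$, and $\mathcal E((f-u)_+)\le\mathcal E(f)$. So
\[
\|f\|_2^2\le C_1\big(\|f\|_1/u\big)^{2/d}\mathcal E(f)+2u\|f\|_1 .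
\]
The choice $u=\|f\|_2^2/(4\|f\|_1)$ gives the claim with $C_N=2\cdot4^{2/d}C_1$.
\end{proof}

For $g$ on $\Sigma$ let
\[
\mathcal E_K(g)=\langle g,(\mathrm{Id}-K)g\rangle=\tfrac14\sum_{a,b\in\Sigma}\deg(a)L(a,b)(g(a)-g(b))^2 ;
\]
the second form holds because $K$ is stochastic and reversible, and equals $\frac12L$ off the diagonal. To apply Lemma~\ref{lem:nashG} we must extend $g$ to $V$ with control of the energy. The natural extension averages $g$ over the place where the walk enters $\Sigma$. We use only entrances before time $T'$, so that two entrance paths glued along an edge form an excursion of length at most $2T'+1=T$.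

\begin{lemma}\label{lem:nashK}
For finitely supported $g:\Sigma\to\mathbb R$, \ $\|g\|_2^{2+4/d}\le16C_NT^2\,\mathcal E_K(g)\,\|g\|_1^{4/d}$.
\end{lemma}

\begin{proof}
Let $h_x(a)=\mathbf P_x(\tau\le T',X_\tau=a)$ and $\omega_x=h_x/\mathbf P_x(\tau\le T')$. This is a probability measure on $\Sigma$, with $\omega_x\le2h_x$ by \eqref{eq:hit}. Let $f(x)=\sum_a\omega_x(a)g(a)$. Then $f$ is finitely supported and $f=g$ on $\Sigma$, so $\|f\|_2\ge\|g\|_2$.

\emph{Energy.} For neighbors $x,y$ we have $f(x)-f(y)=\sum_{a,b}\omega_x(a)\omega_y(b)(g(a)-g(b))$, so Jensen's inequality gives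
\[
(f(x)-f(y))^2\le4\sum_{a,b}h_x(a)h_y(b)(g(a)-g(b))^2 .
\]
Take a path $\gamma$ from $x$ to $a$ counted in $h_x(a)$ and a path $\gamma'$ from $y$ to $b$ counted in $h_y(b)$. Reverse $\gamma$, step from $x$ to $y$, and follow $\gamma'$. By \eqref{eq:rev} the glued path has weight $\frac{\deg(x)}{\deg(a)}w(\gamma)\cdot\frac1{\deg(x)}\cdot w(\gamma')=w(\gamma)w(\gamma')/\deg(a)$. It goes from $a$ to $b$, has its interior vertices outside $\Sigma$, and has length between $1$ and $T$, so it is counted in $L(a,b)$. The data $(x,y,\gamma,\gamma')$ are recovered from the glued path and the index of the step from $x$ to $y$, for which there are at most $T$ choices. Summing over ordered pairs of neighbors, $\sum_{(x,y)}h_x(a)h_y(b)\le T\deg(a)L(a,b)$. Therefore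
\[
\mathcal E(f)=\tfrac12\sum_{(x,y)}(f(x)-f(y))^2\le2T\sum_{a,b}\deg(a)L(a,b)(g(a)-g(b))^2=8T\,\mathcal E_K(g).
\]

\emph{The $\ell^1$ norm.} By \eqref{eq:rev}, $\sum_x\deg(x)\mathbf P_x(\tau=j,X_j=a)=\deg(a)\mathbf P_a(X_1,\dots,X_j\notin\Sigma)\le\deg(a)$. Summing over $0\le j\le T'$ gives $\|f\|_1\le2(T'+1)\|g\|_1\le2T\|g\|_1$.

Lemma~\ref{lem:nashG} applied to $f$, with $(2T)^{4/d}\le2T$, gives the claim.
\end{proof}

\begin{proposition}\label{prop:decay}
Let $\chi=\kappa/(16dC_NT^2)$. For all $v\in I$ and $k\ge1$, \ $P^k(v,v)/\mu(v)\le(k\chi/2)^{-d/2}$.
\end{proposition}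

\begin{proof}
Let $g$ be finitely supported on $\Sigma$ with $\|g\|_1\le1$, and $u_j=\|K^jg\|_2^2$. The functions $K^jg$ are finitely supported with $\|K^jg\|_1\le1$. Since $0\le K\le\mathrm{Id}$ we have $K^2\le K$; this is why $K$ was made lazy. Hence, by Lemma~\ref{lem:nashK},
\[
u_j-u_{j+1}=\langle K^jg,(\mathrm{Id}-K^2)K^jg\rangle\ge\mathcal E_K(K^jg)\ge\frac{u_j^{1+2/d}}{16C_NT^2}.
\]
The function $u\mapsto u^{-2/d}$ is convex, so it lies above its tangent at $u_j$, and
\[
u_{j+1}^{-2/d}\ge u_j^{-2/d}+\tfrac2d\,u_j^{-1-2/d}(u_j-u_{j+1})\ge u_j^{-2/d}+\frac1{8dC_NT^2},
\]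
with the convention $0^{-2/d}=\infty$. Sum over $j<\kappa/2$ with $g=Uf$ and use \eqref{eq:PU}: for finitely supported $f$ on $I$ with $\|f\|_1\le1$,
\begin{equation}\label{eq:onestep}
\langle f,Pf\rangle_\mu^{-2/d}\ge\|f\|_2^{-4/d}+\chi .
\end{equation}
Apply \eqref{eq:onestep} to $P^jf$, which is finitely supported with $\ell^1$ norm at most $1$. Since $P^2\le P$ we have $\|P^{j+1}f\|_2^2\le\langle P^jf,PP^jf\rangle_\mu$, so $\|P^{j+1}f\|_2^{-4/d}\ge\|P^jf\|_2^{-4/d}+\chi$ and, by induction, $\|P^jf\|_2^{-4/d}\ge j\chi$. Consequently $\langle f,P^{2j}f\rangle_\mu=\|P^jf\|_2^2\le(j\chi)^{-d/2}$, and $\langle f,P^{2j+1}f\rangle_\mu=\langle P^jf,PP^jf\rangle_\mu\le((j+1)\chi)^{-d/2}$. In both cases $\langle f,P^kf\rangle_\mu\le(k\chi/2)^{-d/2}$. For $f=\mathbf 1_{\{v\}}/\mu(v)$ the left side is $P^k(v,v)/\mu(v)$.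
\end{proof}

Since $T=O(\log\kappa)$, the constant $\chi$ tends to infinity with $\kappa$, almost linearly.

\section{Percolation of the long edges via a Gaussian field}\label{sec:gff}

In this section all nodes, genuine or not, are treated alike. The positions are fixed and arbitrary. Fix $v_0\in I$ and an integer $N\ge\operatorname{dist}(\mathbf 0,v_0)+\ell$, and set
\[
\Lambda=\{v\in I:\Sigma_v\subset B(\mathbf 0,N)\}\ni v_0,\qquad O=\Sigma_{v_0},\qquad W=\big(V\setminus B(\mathbf 0,N)\big)\cup\bigcup_{w\in I\setminus\Lambda}\Sigma_w .
\]
The nodes $\Sigma_v$ with $v\in\Lambda$ are disjoint from $W$. Let $E_0$ be the finite set of edges of $G$ with an endpoint outside $W$, and let $\mathrm{Ber}(\pi)$ be the random subset of $E_0$ that contains each edge independently with probability $\pi$. Edges with both endpoints in $W$ do not affect the event $O\leftrightarrow W$. So in this section and the next, ``long edge'' means a long edge $vw$ with $c(v,w)>0$ and at least one of $v,w$ in $\Lambda$; by Lemma~\ref{lem:P} there are finitely many.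

\begin{proposition}\label{prop:perc}
There is an even $\kappa\ge2$, depending only on $\lambda,\Delta,d,c_I$, such that the following holds for all positions, $v_0$ and $N$. Contract every node, and let each long edge $vw$ have rate $20\beta c(v,w)$ and each edge of $E_0$ have rate $\alpha$, independently. Then $\mathbb P(O\leftrightarrow W)\ge\frac12$.
\end{proposition}

\subsection{One node}\label{sub:one}

The mechanism is visible when $\Lambda=\{v_0\}$. Let $\gamma=\beta\sum_{w\ne v_0}c(v_0,w)$, let $\varphi$ be a centered Gaussian variable of variance $1/\gamma$ with density $g$, and put $\psi=1+\varphi$. Given $\psi$, give the long edge $v_0w$ the rate $2\beta c(v_0,w)\psi_+$. Since $(x-1)^2+4x=(x+1)^2$, we have $e^{-2\gamma x}g(x-1)=g(x+1)$, and the probability that some long edge is open is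
\[
\mathbb E\big[1-e^{-2\gamma\psi_+}\big]=\int_0^\infty\big(g(x-1)-g(x+1)\big)\,dx=\mathbb P(\varphi>-1)-\mathbb P(\varphi>1)=\mathbb P(|\varphi|<1).
\]
So with a Gaussian weight $\psi_+$ on the node, the connection probability is computed exactly, and it is large when the variance is small. The weight can then be made deterministic: $y\mapsto1-e^{-2\gamma\sqrt y}$ is increasing and concave, so by Jensen's inequality the constant weight $(\mathbb E\psi^2)^{1/2}$ connects at least as well as $\psi_+$.

For general $\Lambda$ the exact identity survives, with $\varphi$ a Gaussian free field (Lemma~\ref{lem:FK}). The second step does not apply directly, because the weights of different nodes are correlated at all distances. We write the field as an independent part plus a sum of small fields of range $2^m\ell_0$, remove these fields one by one (Lemma~\ref{lem:removal}), and apply Jensen's inequality to the independent part that is left.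

\subsection{The field and its sign clusters}

Let $P_\Lambda$ be the restriction of the matrix $P$ to $\Lambda\times\Lambda$ and $M=\operatorname{diag}(\mu(v))_{v\in\Lambda}$. By Lemma~\ref{lem:P}, $P_\Lambda$ is self-adjoint on $\ell^2(\Lambda,\mu)$ with eigenvalues in $[0,1]$. Entrywise $P_\Lambda^k\le P^k$, so the trace of $P_\Lambda^k$ tends to $0$ by Proposition~\ref{prop:decay}, and all eigenvalues are less than $1$. Let $\varphi=(\varphi_v)_{v\in\Lambda}$ be the centered Gaussian vector with density proportional to $\exp(-\frac\beta2\langle\varphi,(\mathrm{Id}-P_\Lambda)\varphi\rangle_\mu)$. Its covariance matrix is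
\begin{equation}\label{eq:cov}
\big(\beta M(\mathrm{Id}-P_\Lambda)\big)^{-1}=\sum_{k\ge0}C_k,\qquad C_k=\beta^{-1}P_\Lambda^kM^{-1},\qquad C_k(u,v)=\frac{P_\Lambda^k(u,v)}{\beta\mu(v)}.
\end{equation}
Set $\varphi=0$ on $I\setminus\Lambda$ and $\psi=1+\varphi$ on $I$. Since $\sum_wc(v,w)=\mu(v)$,
\begin{equation}\label{eq:energy}
\langle\varphi,(\mathrm{Id}-P_\Lambda)\varphi\rangle_\mu=\sum_{vw}c(v,w)(\varphi_v-\varphi_w)^2=\sum_{vw}c(v,w)(\psi_v-\psi_w)^2,
\end{equation}
the sums being over long edges.

\begin{lemma}\label{lem:FK}
Given $\psi$, let the long edges be independent, with rates $2\beta c(v,w)(\psi_v)_+(\psi_w)_+$. The probability that $v_0$ is joined to $I\setminus\Lambda$ by a path of open long edges equals $\mathbb P(|\varphi_{v_0}|<1)$.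
\end{lemma}

\begin{proof}
Let $\sigma_v=\operatorname{sgn}\psi_v$, so $\sigma=+1$ on $I\setminus\Lambda$, and $J_{vw}=\beta c(v,w)|\psi_v||\psi_w|$. Expanding the squares in \eqref{eq:energy}, the density of $\psi$ is a function of $|\psi|$ times $\prod_{vw}e^{J_{vw}\sigma_v\sigma_w}$. So given $|\psi|$, the signs form an Ising model with couplings $J$ and $+$ boundary condition. We use the Edwards--Sokal coupling: given $\psi$, open each long edge with $\sigma_v=\sigma_w$ independently with rate $2J_{vw}$, and close the others. Because $e^{J\sigma\sigma'}=e^J\big(e^{-2J}+(1-e^{-2J})\mathbf 1_{\sigma=\sigma'}\big)$, the joint law of signs and edges given $|\psi|$ is proportional to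
\[
\prod_{vw\text{ closed}}e^{-2J_{vw}}\prod_{vw\text{ open}}\big(1-e^{-2J_{vw}}\big)\mathbf 1_{\sigma_v=\sigma_w}.
\]
Given the edges, this is uniform over the sign configurations that are constant on clusters and equal $+1$ on $I\setminus\Lambda$. Thus $\sigma_{v_0}=+1$ if $v_0\leftrightarrow I\setminus\Lambda$, and $\sigma_{v_0}$ is a fair sign otherwise. Hence
\[
\mathbb P(v_0\leftrightarrow I\setminus\Lambda)=\mathbb E[\sigma_{v_0}]=\mathbb P(\varphi_{v_0}>-1)-\mathbb P(\varphi_{v_0}<-1)=\mathbb P(|\varphi_{v_0}|<1),
\]
by the symmetry of $\varphi_{v_0}$. An open path to $I\setminus\Lambda$ visits only nodes of sign $+$, so closing the edges between negative nodes does not change the event. The edges that remain have the rates in the statement.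
\end{proof}

\subsection{Scales and the choice of $\kappa$}

Each $C_k$ is a covariance matrix: it is symmetric by reversibility, and $y^{\mathsf T}P_\Lambda^kM^{-1}y=\langle f,P_\Lambda^kf\rangle_\mu\ge0$ for $f=M^{-1}y$. This is where $P\ge0$ is used. Let $\xi,\varphi^{(0)},\varphi^{(1)},\dots$ be independent centered Gaussian vectors on $\Lambda$ with covariances $C_0$ and $\sum_{2^m\le k<2^{m+1}}C_k$, $m\ge0$. The variances are summable by \eqref{eq:cov}, so the series $\xi+\sum_m\varphi^{(m)}$ converges almost surely, and its sum has covariance \eqref{eq:cov}. We take this sum as the definition of $\varphi$. Put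
\[
r_m=2^{m+1}\ell_0,\qquad V_m=\beta^{-1}2^m(2^{m-1}\chi)^{-d/2}.
\]
From \eqref{eq:cov}, Lemmas~\ref{lem:env}(b) and~\ref{lem:P}, and Proposition~\ref{prop:decay} we read off:
\begin{itemize}
\item[(G0)] the $\xi_v$ are independent, with variance $1/(\beta\mu(v))\le1$;
\item[(G1)] $\operatorname{Cov}(\varphi^{(m)}_u,\varphi^{(m)}_v)\ge0$, with equality if $\operatorname{dist}(x_u,x_v)>r_m$;
\item[(G2)] $\operatorname{Var}\varphi^{(m)}_v\le V_m$, and hence $\mathbb P(\varphi^{(m)}_v>\varepsilon)\le\exp(-\varepsilon^2/(2V_m))$ for $\varepsilon>0$.
\end{itemize}

To remove $\varphi^{(m)}$ we replace it by a small constant $\varepsilon_m$. This only raises the weights, except at the nodes where $\varphi^{(m)}_v>\varepsilon_m$. Such a node can help connections within distance of order $r_m$, and we pay for this help by adding short edges with a small density $2\sigma_m$. With $s=1-e^{-\alpha}$, take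
\[
\varepsilon_m=\frac1{4(m+1)^2},\qquad\sigma_m=s\,2^{-m-2},
\]
so that $\sum_{m\ge0}\varepsilon_m<1$, $\sigma_m\le\frac14$ and $\sum_{m\ge0}2\sigma_m=s$. Opening a path of length of order $r_m$ costs a factor exponentially small in $r_m\log(1/\sigma_m)$, so bad nodes must be rarer than that. We require, for all $m\ge0$,
\begin{equation}\label{eq:kappa}
\exp\big(-\varepsilon_m^2/(2V_m)\big)\le\big(\sigma_m/(2\Delta)\big)^{10r_m}.
\end{equation}
Taking logarithms and inserting the definitions, \eqref{eq:kappa} is equivalent to
\[
\frac{\beta\chi^{d/2}}{\ell_0}\ge640\cdot2^{d/2}(m+1)^4\,2^{-m(d/2-2)}\log\big(2^{m+3}\Delta/s\big).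
\]
The right side does not depend on $\kappa$, and it is bounded in $m$ exactly because $d>4$: the exponent $1/V_m$ grows like $2^{m(d/2-1)}$ and has to beat $r_m$, which grows like $2^m$. Since $\ell_0\le(1+2\rho)\kappa T$, the left side is at least $c\,\kappa^{d/2-1}T^{-d-1}$ with $c>0$ independent of $\kappa$, and this tends to infinity because $T=O(\log\kappa)$. Fix an even $\kappa$ for which \eqref{eq:kappa} holds for all $m$.

Condition \eqref{eq:kappa} gives $V_m\le\varepsilon_m^2/(20r_m\log(2\Delta/\sigma_m))\le\varepsilon_m^2$, so $\sum_mV_m\le1$ and $\operatorname{Var}\varphi_{v_0}\le2$. Using $e^{-x^2}\ge1-x^2$,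
\begin{equation}\label{eq:half}
\mathbb P(|\varphi_{v_0}|<1)\ge\frac2{\sqrt\pi}\int_0^{1/2}e^{-x^2}dx\ge\frac2{\sqrt\pi}\Big(\frac12-\frac1{24}\Big)=\frac{11}{12\sqrt\pi}>\frac12 .
\end{equation}

\subsection{Trading rare exceedances for short edges}

For $B\subset V$ let $\mathcal K(B)$ be the complete graph on $B$. The next lemma says that even if each exceedance of the field glues a whole ball together, a small density of short edges does better.

\begin{lemma}\label{lem:removal}
Let $\mathcal H$ be a fixed graph on $V$, let $r\ge1$ be an integer, and let $(\phi_v)_{v\in\Lambda}$ be a centered Gaussian vector with $\operatorname{Cov}(\phi_u,\phi_v)\ge0$ for all $u,v$ and $\operatorname{Cov}(\phi_u,\phi_v)=0$ if $\operatorname{dist}(x_u,x_v)>r$. Let $\varepsilon>0$, $0<\sigma\le\frac14$, and suppose that $\mathbb P(\phi_v>\varepsilon)\le q$ for all $v$, where $q\le(\sigma/(2\Delta))^{10r}$. Then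
\[
\mathbb P\Big(O\leftrightarrow W\text{ in }\mathcal H\cup\bigcup_{v:\,\phi_v>\varepsilon}\mathcal K(B(x_v,r))\Big)\le\mathbb P\big(O\leftrightarrow W\text{ in }\mathcal H\cup\mathrm{Ber}(2\sigma)\big).
\]
\end{lemma}

\begin{proof}
We interpolate between the two models, switching the balls off while switching short edges on. For $\mathcal D\subset\Lambda$ and $\eta\subset E_0$, say that $(\mathcal D,\eta)$ \emph{connects} if $O\leftrightarrow W$ in $\mathcal H\cup\eta\cup\bigcup_{v\in\mathcal D}\mathcal K(B(x_v,r))$. This property is increasing in $\mathcal D$ and $\eta$. Let $\zeta_v$ be Bernoulli($\theta$) variables and $\eta\sim\mathrm{Ber}(\pi)$, all independent of each other and of $\phi$. Let $\mathcal D=\{v:\phi_v>\varepsilon,\ \zeta_v=1\}$ and $\Theta(\theta,\pi)=\mathbb P((\mathcal D,\eta)\text{ connects})$, a polynomial in $\theta$ and $\pi$. The claim is $\Theta(1,0)\le\Theta(0,2\sigma)$.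

Russo's formula states that for an increasing event depending on finitely many independent Bernoulli($\theta$) variables, the derivative of its probability in $\theta$ is the sum over the variables of the probability that the variable is pivotal, that is, that the event fails when it is set to $0$ and holds when it is set to $1$. Applying it conditionally on the other variables,
\[
\partial_\theta\Theta=\sum_{v\in\Lambda}\mathbb P(\phi_v>\varepsilon,\ \mathrm{piv}_v),\qquad\partial_\pi\Theta=\sum_{e\in E_0}\mathbb P(\mathrm{Piv}_e),
\]
where $\mathrm{piv}_v$ means that $(\mathcal D\cup\{v\},\eta)$ connects and $(\mathcal D\setminus\{v\},\eta)$ does not, and $\mathrm{Piv}_e$ means that $(\mathcal D,\eta\cup\{e\})$ connects and $(\mathcal D,\eta\setminus\{e\})$ does not. We show that $\partial_\theta\Theta\le\sigma\,\partial_\pi\Theta$ for $\pi\in[\sigma,2\sigma]$.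

\emph{Step 1: extracting the factor $q$.} The difficulty is that $\{\phi_v>\varepsilon\}$ and $\mathrm{piv}_v$ are dependent. Fix $v$ with $\operatorname{Var}\phi_v>0$; otherwise $\phi_v=0$ and the term vanishes. Write $\phi_u=a_u\phi_v+\phi_u^\perp$ with $a_u=\operatorname{Cov}(\phi_u,\phi_v)/\operatorname{Var}\phi_v\ge0$. The vector $\phi^\perp$ is uncorrelated with $\phi_v$ and jointly Gaussian with it, hence independent of it. For real $x$ let $\mathcal D_v(x)=\{u\ne v:a_ux+\phi_u^\perp>\varepsilon,\ \zeta_u=1\}$, so that $\mathcal D\setminus\{v\}=\mathcal D_v(\phi_v)$. Since $a_u\ge0$, the set $\mathcal D_v(x)$ is nondecreasing in $x$. Membership of $u$ depends on $x$ only if $a_u>0$, and then $\operatorname{dist}(x_u,x_v)\le r$ and $B(x_u,r)\subset B(x_v,2r)$.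

Let $\mathcal G$ be the event that for some $x>\varepsilon$, $(\mathcal D_v(x)\cup\{v\},\eta)$ connects and $(\mathcal D_v(x),\eta)$ does not. (The map $x\mapsto\mathcal D_v(x)$ is a left-continuous step function, so rational $x$ suffice.) The event $\mathcal G$ is independent of $\phi_v$ and contains $\{\phi_v>\varepsilon\}\cap\mathrm{piv}_v$, so $\mathbb P(\phi_v>\varepsilon,\mathrm{piv}_v)\le q\,\mathbb P(\mathcal G)$. Let $\mathcal A_v$ be the event that $(\mathcal D,\eta)$ does not connect, but $O\leftrightarrow W$ holds after adding $\mathcal K(B(x_v,2r))$. Suppose that $\mathcal G$ holds with witness $x$ and that $\phi_v\le\varepsilon$. Then $\mathcal D=\mathcal D_v(\phi_v)\subset\mathcal D_v(x)$, so $(\mathcal D,\eta)$ does not connect. The balls indexed by $(\mathcal D_v(x)\cup\{v\})\setminus\mathcal D$ all lie in $B(x_v,2r)$, so adding $\mathcal K(B(x_v,2r))$ creates the connection. Thus $\mathbb P(\mathcal A_v)\ge\mathbb P(\phi_v\le\varepsilon)\mathbb P(\mathcal G)\ge\frac12\mathbb P(\mathcal G)$, and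
\[
\partial_\theta\Theta\le2q\sum_v\mathbb P(\mathcal A_v).
\]

\emph{Step 2: from a pivotal ball to a pivotal edge.} For each $y\in B(x_v,2r)$ fix a geodesic from $x_v$ to $y$, and for $y,z\in B(x_v,2r)$ let $\gamma_{yz}$ be the walk from $y$ to $z$ through $x_v$ along these geodesics. It stays in $B(x_v,2r)$ and has length at most $4r$. On $\mathcal A_v$, let $C_O$ and $C_W$ be the sets of vertices joined to $O$ and to $W$ in the graph of $(\mathcal D,\eta)$. They are disjoint. A path from $O$ to $W$ in the enlarged graph uses edges of $\mathcal K(B(x_v,2r))$; the start of the first one is some $y\in C_O\cap B(x_v,2r)$, and the end of the last one is some $z\in C_W\cap B(x_v,2r)$. Follow $\gamma_{yz}$ up to its first vertex in $C_W$. All earlier vertices are outside $C_W\supset W$, so all edges used are in $E_0$. Let $f_1,f_2,\dots$ be the distinct edges of this initial piece that are not in $\eta$, in order. Adding all of them to $\eta$ creates a connection. Add them one at a time, let $e=f_i$ be the edge at which the connection first appears, and let $F=\{f_1,\dots,f_{i-1}\}$. Then $e\notin F$, $e\subset B(x_v,2r)$, and $\mathrm{Piv}_e$ holds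 for $(\mathcal D,\eta\cup F)$.

For fixed $F\subset E_0$ and $e\notin F$, the event $\mathcal B$ that $\mathrm{Piv}_e$ holds for $(\mathcal D,\eta\cup F)$ does not depend on $\eta\cap F$. Hence $\pi^{|F|}\mathbb P(\mathcal B)=\mathbb P(\mathcal B,\,F\subset\eta)\le\mathbb P(\mathrm{Piv}_e)$, and $|F|\le4r$. The set $F$ is a subset of the edges of some $\gamma_{yz}$, so it takes at most $\Delta^{4r+2}2^{4r}\le(2\Delta)^{6r}$ values. A union bound over $(F,e)$ gives
\[
\mathbb P(\mathcal A_v)\le(2\Delta)^{6r}\pi^{-4r}\sum_{e\in E_0,\ e\subset B(x_v,2r)}\mathbb P(\mathrm{Piv}_e).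
\]
The $x_v$ are distinct, so an edge lies in at most $\Delta^{2r+1}\le\Delta^{3r}$ of the balls $B(x_v,2r)$. For $\pi\ge\sigma$,
\[
\partial_\theta\Theta\le2q(2\Delta)^{9r}\sigma^{-4r}\,\partial_\pi\Theta\le2\sigma^{6r}(2\Delta)^{-r}\,\partial_\pi\Theta\le\sigma\,\partial_\pi\Theta .
\]

It follows that $\theta\mapsto\Theta(\theta,2\sigma-\theta\sigma)$ is nonincreasing on $[0,1]$, and $\Theta(1,0)\le\Theta(1,\sigma)\le\Theta(0,2\sigma)$.
\end{proof}

The sign of the covariances entered once, in Step 1: lowering $\phi_v$ below $\varepsilon$ can only shrink $\mathcal D$, so it cannot create the connection whose absence we need.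

\subsection{Removing the scales}

For $m\ge-1$ let $\delta_m=\sum_{i>m}\varepsilon_i$ and $s_m=\sum_{i>m}2\sigma_i$, with sums over $i\ge0$, and define weights
\[
Y_v^{(m)}=\Big(1+\xi_v+\sum_{0\le i\le m}\varphi_v^{(i)}\Big)_++\delta_m\quad(v\in\Lambda),\qquad Y_w^{(m)}=1+\delta_m\quad(w\in I\setminus\Lambda).
\]
In the model $\mathfrak M_m$ every node is contracted, the long edges are independent given the weights with rates $2\beta c(v,w)Y_v^{(m)}Y_w^{(m)}$, and an independent $\mathrm{Ber}(s_m)$ is added. Let $\Pi_m=\mathbb P(O\leftrightarrow W\text{ in }\mathfrak M_m)$. We couple all models of long edges by attaching to each long edge an independent uniform variable on $[0,1]$ and opening the edge when this variable is below its opening probability.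

\begin{lemma}\label{lem:scales}
$\liminf_{m\to\infty}\Pi_m\ge\frac12$, and $\Pi_m\le\Pi_{m-1}$ for $m\ge0$. Hence $\Pi_{-1}\ge\frac12$.
\end{lemma}

\begin{proof}
If $\sum_{i>m}\varphi_v^{(i)}\le\delta_m$ for all $v\in\Lambda$, then $(\psi_v)_+\le Y_v^{(m)}$ for all $v\in I$, and every long edge open in the model of Lemma~\ref{lem:FK} is open in $\mathfrak M_m$. A path of long edges from $v_0$ to $I\setminus\Lambda$ joins $O$ to $W$. By Lemma~\ref{lem:FK}, \eqref{eq:half} and the Gaussian tail bound,
\[
\Pi_m\ge\tfrac12-|\Lambda|\exp\Big(-\delta_m^2\Big/\Big(2\sum_{i>m}V_i\Big)\Big).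
\]
The error tends to $0$, because $\delta_m\ge\frac14\int_{m+2}^\infty x^{-2}dx=\frac1{4(m+2)}$ while $\sum_{i>m}V_i$ decays like $2^{-m(d/2-1)}$.

Now let $m\ge0$. Call $v\in\Lambda$ \emph{bad} if $\varphi_v^{(m)}>\varepsilon_m$. Since $\delta_{m-1}=\delta_m+\varepsilon_m$ and $(y+\varepsilon_m)_+\le y_++\varepsilon_m$, we have $Y_v^{(m)}\le Y_v^{(m-1)}$ for every $v\in I$ that is not bad. Let $\mathcal H$ be the union of the contractions, of $\mathrm{Ber}(s_m)$, and of the long edges that are open for the weights $Y^{(m-1)}$. A long edge open in $\mathfrak M_m$ with no bad endpoint belongs to $\mathcal H$. A long edge $vw$ with $v$ bad has $\operatorname{dist}(x_v,x_w)\le\ell_0\le r_m$, so it belongs to $\mathcal K(B(x_v,r_m))$. Thus the graph of $\mathfrak M_m$ is contained in $\mathcal H\cup\bigcup_{v\text{ bad}}\mathcal K(B(x_v,r_m))$. The graph $\mathcal H$ is independent of $\varphi^{(m)}$. Conditionally on $\mathcal H$, Lemma~\ref{lem:removal} applies with $\phi=\varphi^{(m)}$, $r=r_m$, $\varepsilon=\varepsilon_m$, $\sigma=\sigma_m$ and $q=\exp(-\varepsilon_m^2/(2V_m))$, by (G1), (G2) and \eqref{eq:kappa}. So $\Pi_m\le\mathbb P(O\leftrightarrow W\text{ in }\mathcal H\cup\mathrm{Ber}(2\sigma_m))$.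 The union of independent $\mathrm{Ber}(s_m)$ and $\mathrm{Ber}(2\sigma_m)$ is $\mathrm{Ber}(\pi)$ with $\pi\le s_m+2\sigma_m=s_{m-1}$, so the last probability is at most $\Pi_{m-1}$.
\end{proof}

\subsection{From independent weights to constant weights}

In $\mathfrak M_{-1}$ the weights are independent, and we can change them one node at a time. The following observation computes the effect of the edges at one node; it is used again in Section~\ref{sec:end}.

\begin{lemma}\label{lem:onenode}
Let $\mathcal H$ be a graph on $V$ that contains $\mathcal K(S)$ for some $S\subset V$, and in which the sets $C_O$ and $C_W$ of vertices joined to $O$ and to $W$ are disjoint. Add finitely many independent random edges, each with an endpoint in $S$. Let $u_O$ and $u_W$ be the total rates of those that join $S$ to $C_O\setminus S$ and to $C_W\setminus S$. The probability that $O\leftrightarrow W$ in the new graph is $1-e^{-u_W}$ if $S\subset C_O$, it is $1-e^{-u_O}$ if $S\subset C_W$, and it is $(1-e^{-u_O})(1-e^{-u_W})$ otherwise.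
\end{lemma}

\begin{proof}
The set $S$ lies in one cluster of $\mathcal H$, so it is contained in or disjoint from each of $C_O,C_W$. A path from $O$ to $W$ uses new edges; the first starts in $C_O$ and the last ends in $C_W$. If $S$ is disjoint from $C_O$, the first new edge joins $C_O\setminus S$ to $S$, and if $S$ is disjoint from $C_W$, the last joins $S$ to $C_W\setminus S$. Conversely, since $S$ is connected in $\mathcal H$, the edges found necessary in each case are sufficient. The two families of edges are disjoint, hence independent.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:perc}]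
In $\mathfrak M_{-1}$ the short edges are $\mathrm{Ber}(s)$, that is, they have rate $\alpha$. Since $\delta_{-1}<1$, the weights are at most $X_v=2+|\xi_v|$ for $v\in\Lambda$ and $X_w=2$ for $w\notin\Lambda$. By (G0) the $X_v$ are independent and $\mathbb EX_v^2\le8+2\,\mathbb E\xi_v^2\le10$. By Lemma~\ref{lem:scales} and monotonicity, $\mathbb P(O\leftrightarrow W)\ge\frac12$ in the model with long rates $2\beta c(v,w)X_vX_w$.

We replace $X_v$ by $\sqrt{10}$ for one $v\in\Lambda$ after the other and show that the connection probability does not decrease. Condition on the other weights and on all edges except the long edges at $v$, and let $\mathcal H$ be the graph so revealed, with the contractions. If $O\leftrightarrow W$ in $\mathcal H$, the value of $X_v$ is irrelevant. Otherwise Lemma~\ref{lem:onenode} with $S=\Sigma_v$ shows that, given $X_v=x$, the connection probability is $1-e^{-xu}$, or $1-e^{-xu'}$, or $(1-e^{-xu})(1-e^{-xu'})$, where $u,u'\ge0$ and the case depend only on the conditioning. As functions of $y=x^2$, both $1-e^{-xu}$ and $(1-e^{-xu})^2$ are nondecreasing and concave: for $u>0$ their derivatives in $y$ are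
\[
\frac{ue^{-xu}}{2x}\qquad\text{and}\qquad u^2e^{-xu}\,\frac{1-e^{-xu}}{xu},
\]
which are positive and decreasing in $x$. Jensen's inequality gives $\mathbb E[(1-e^{-X_vu})^j]\le(1-e^{-\sqrt{10}u})^j$ for $j=1,2$. For the product, the Cauchy--Schwarz inequality and the case $j=2$ give $\mathbb E[(1-e^{-X_vu})(1-e^{-X_vu'})]\le(1-e^{-\sqrt{10}u})(1-e^{-\sqrt{10}u'})$. So in each case the average over $X_v$ is at most the value at $x=\sqrt{10}$. After all replacements every weight is at most $\sqrt{10}$, so the long rates are at most $20\beta c(v,w)$, and the proposition follows by monotonicity.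
\end{proof}

\section{Deleting the dummy nodes and the proof of Theorem~\ref{thm:iso}}\label{sec:end}

Proposition~\ref{prop:perc} uses all nodes, while the frog percolation uses the genuine ones only, but with rates $80\beta c$ and $2\alpha$ in place of $20\beta c$ and $\alpha$. Doubling the rates at a node increases the chance of passing through it by a fixed factor $1+e^{-Q}$, because the total rate at a node is bounded by $Q$. The spacing $\ell$ was chosen so that this gain outweighs the loss of the node with probability $q_v$.

Keep the setting of Section~\ref{sec:gff}. Assign to each $v\in\Lambda\setminus\{v_0\}$, for which $E_v\subset E_0$, one of three states: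
\begin{itemize}
\item state $\mathbf 1$: $\Sigma_v$ is contracted, $f_v=1$, and the edges of $E_v$ have rate $\alpha$;
\item state $\mathbf 2$: $\Sigma_v$ is contracted, $f_v=2$, and the edges of $E_v$ have rate $2\alpha$;
\item state $\mathbf 0$: $\Sigma_v$ is not contracted, $f_v=0$, and the edges of $E_v$ have rate $2\alpha$.
\end{itemize}
This is consistent because the sets $E_v$ are disjoint. For $v=v_0$ and $v\notin\Lambda$ the node is contracted and $f_v=1$. The long edge $vw$ has rate $20\beta c(v,w)f_vf_w$, the remaining edges of $E_0$ have rate $\alpha$, and all edges are independent. When all states are $\mathbf 1$ this is the model of Proposition~\ref{prop:perc}.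

\begin{lemma}\label{lem:delete}
Fix $v\in\Lambda\setminus\{v_0\}$ and the states of the other nodes, and let $\mathbb P_{\mathbf i}$ be the law of the model with $v$ in state $\mathbf i$. Then
\[
\mathbb P_{\mathbf 1}(O\leftrightarrow W)\le(1-q_v)\,\mathbb P_{\mathbf 2}(O\leftrightarrow W)+q_v\,\mathbb P_{\mathbf 0}(O\leftrightarrow W).
\]
\end{lemma}

\begin{proof}
Reveal all edges except the long edges at $v$, the edges of $E_v$ and the contraction of $\Sigma_v$. The law of the revealed graph does not depend on the state of $v$, and the vertices of $\Sigma_v$ are isolated in it. If $O\leftrightarrow W$ in the revealed graph, the three conditional probabilities equal $1$. Otherwise add $\mathcal K(\Sigma_v)$; then $\Sigma_v$ is a cluster disjoint from $O$ and $W$, and the third case of Lemma~\ref{lem:onenode} applies. All unrevealed rates are twice as large in state $\mathbf 2$ as in state $\mathbf 1$, so the conditional probability in state $f\in\{1,2\}$ is $(1-e^{-fu_O})(1-e^{-fu_W})$, with $u_O,u_W$ computed in state $\mathbf 1$. Since $f_w\le2$, Lemma~\ref{lem:env}(b) gives $u_O\le40\beta\mu(v)+\alpha|E_v|\le Q$. From $1-e^{-2u}=(1+e^{-u})(1-e^{-u})$,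 the value for $f=2$ is at least $1+e^{-Q}$ times the value for $f=1$. Finally, with $x=e^{-Q}\in[0,1]$, we have $(1-q_v)(1+x)\ge(1-\frac x2)(1+x)=1+\frac x2(1-x)\ge1$.
\end{proof}

\begin{proposition}\label{prop:inf}
Let $v_0\in I$. Given $b_{v_0}=0$, the cluster of $\Sigma_{v_0}$ in the frog percolation is infinite with probability at least $\frac12$.
\end{proposition}

\begin{proof}
Condition on the positions and on $b_{v_0}=0$, and let $N\ge\operatorname{dist}(\mathbf 0,v_0)+\ell$. By Lemma~\ref{lem:env}(a) the variables $b_v$, $v\ne v_0$, remain independent with $\mathbb P(b_v=1)=q_v$; this is the reason for drawing the positions of dummies from $\nu_v$. Put $v\in\Lambda\setminus\{v_0\}$ in state $\mathbf 2$ if it is genuine and in state $\mathbf 0$ if it is a dummy, and call the resulting model $\mathfrak M$. Applying Lemma~\ref{lem:delete} to the elements of $\Lambda\setminus\{v_0\}$ one after the other, starting from Proposition~\ref{prop:perc}, shows that $O\leftrightarrow W$ in $\mathfrak M$ with probability at least $\frac12$, averaged over the $b_v$.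

We compare $\mathfrak M$ with the frog percolation for the same environment. Outside $W$ the two models contract the same nodes, namely the genuine nodes of $\Lambda$. Short rates in $\mathfrak M$ are at most $2\alpha$. A long edge $vw$ with $v,w\in\Lambda$ has positive rate in $\mathfrak M$ only if $v$ and $w$ are genuine, and the rate is then at most $80\beta c(v,w)\le\hat c(v,w)$ by \eqref{eq:chat}. With common uniform variables, every edge of $\mathfrak M$ with both endpoints outside $W$ is present in the frog percolation. Long edges into $W$ may end at dummies, so we give up the last edge of the path.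

Take a path in $\mathfrak M$ from $O$ to $W$, stopped at its first vertex in $W$, and let $y$ be its last vertex outside $W$. Then $y$ is in the cluster of $O$ in the frog percolation. Every vertex of $W$ is at distance at least $N-2\rho$ from $\mathbf 0$, since a node $\Sigma_w$ with $w\notin\Lambda$ has diameter at most $2\rho$ and contains a vertex outside $B(\mathbf 0,N)$. The last edge is not a contraction edge, because each node lies inside $W$ or outside $W$. If it is short, then $y$ is adjacent to $W$. If it is a long edge $vw$ with $y=x_v$ and $w\notin\Lambda$, then $v$ is genuine, so $\Sigma_v$ is in the cluster of $O$, and by Lemma~\ref{lem:P} it contains a vertex within $\kappa T$ of $\Sigma_w\subset W$. In both cases the cluster of $O$ contains a vertex at distance at least $N-2\rho-\kappa T=N-\ell_0$ from $\mathbf 0$.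

This event has probability at least $\frac12$ for all large $N$. The frog percolation does not depend on $N$ and the events decrease in $N$, so their intersection, on which the cluster is infinite, has probability at least $\frac12$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:iso}]
It remains to bound the survival probability for the value of $t$ chosen in Section~\ref{sec:nodes}. Choose $v_0\in I$ with $\operatorname{dist}(\mathbf 0,v_0)\le2\ell$. By Lemma~\ref{lem:env}(d), for all positions there is a geodesic of length at most $3\ell$ from $\mathbf 0$ to $\Sigma_{v_0}$. Given the environment, its edges are all open in the frog percolation with probability at least $(1-e^{-2\alpha})^{3\ell}$. Given the environment the edges are independent, so Harris' inequality applies: two events that are increasing in the set of open edges satisfy $\mathbb P(A\cap A')\ge\mathbb P(A)\mathbb P(A')$. Apply it to the event that the geodesic is open and the event that the cluster of $\Sigma_{v_0}$ is infinite, and average over the environments with $b_{v_0}=0$. Propositions~\ref{prop:frogperc} and~\ref{prop:inf} and Lemma~\ref{lem:env}(a) give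
\[
\mathbb P_{\lambda,t}(\text{survival})\ge\tfrac12\big(1-\tfrac12e^{-Q}\big)\big(1-e^{-2\alpha}\big)^{3\ell}>0 .
\]
Neither $t$ nor this bound depends on the origin. In particular $t_{\mathrm c}(\lambda)\le t<\infty$.
\end{proof}

\section{Isoperimetry of quasi-transitive graphs}\label{sec:qt}

Theorem~\ref{thm:qt} follows from Theorem~\ref{thm:iso} and the next proposition.

\begin{proposition}\label{prop:IS5}
An infinite, connected, locally finite, quasi-transitive graph $G$ that does not have polynomial growth satisfies $(\mathrm{IS}_5)$.
\end{proposition}

We use three results on a connected, locally finite, vertex-transitive graph $\Gamma$ with balls $B(n)$.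
\begin{itemize}
\item[(T1)] (Tessera and Tointon \cite{TT}.) For each $K$ there is $n_0(K)$ such that, if $|B(3n)|\le K|B(n)|$ for some $n\ge n_0(K)$, then $\Gamma$ has polynomial growth.
\item[(T2)] (Soardi and Woess \cite{SW}.) If $\Gamma$ is amenable, then $\mathrm{Aut}(\Gamma)$ is unimodular.
\item[(T3)] (Mass transport principle.) If $\mathrm{Aut}(\Gamma)$ is unimodular and $F\ge0$ satisfies $F(gx,gz)=F(x,z)$ for all automorphisms $g$, then $\sum_zF(o,z)=\sum_zF(z,o)$ for every vertex $o$.
\end{itemize}
Unimodularity is used only as the link between (T2) and (T3). The results concern vertex-transitive graphs, so we first replace $G$ by a vertex-transitive graph on one orbit, prove the inequality there, and carry it back.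

\begin{proof}[Proof of Proposition~\ref{prop:IS5}]
There are finitely many orbits, so the degrees are bounded by some $\Delta$, and there is $R$ such that every vertex is within $R$ of the orbit $V_0$ of $\mathbf 0$. The letter $c$ denotes positive constants that depend only on $G$.

\emph{The orbit graph.} Let $\Gamma$ be the graph on $V_0$ in which $u\ne u'$ are adjacent when $\operatorname{dist}(u,u')\le2R+1$. It is locally finite, and $\mathrm{Aut}(G)$ acts on it transitively by automorphisms. Let $u\in V_0$, let $u=z_0,\dots,z_k$ be a geodesic of $G$ with $k\ge1$, and let $u'\in V_0$ be within $R$ of $z_k$. Choose $u_i\in V_0$ within $R$ of $z_i$, with $u_0=u$ and $u_k=u'$. Consecutive $u_i$ are within $2R+1$ in $G$, so they are equal or adjacent in $\Gamma$, and $\operatorname{dist}_\Gamma(u,u')\le k$. Taking $z_k=u'$ shows that $\Gamma$ is connected. In general it shows that $B_G(u,n)$ is covered by the $G$-balls of radius $R$ around the points of $B_\Gamma(u,n)$, so $|B_G(u,n)|\le\Delta^{R+1}|B_\Gamma(u,n)|$. Hence $\Gamma$ does not have polynomial growth. From now on $B(n)$ and $B(x,n)$ are balls of $\Gamma$.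

\emph{Growth.} Failure of polynomial growth only gives large balls along a sequence of radii; (T1) upgrades this to all radii. We claim that $|B(n)|\ge cn^5$ for all $n\ge1$. Otherwise $|B(n)|\le n^5$ for infinitely many $n$. For such $n$ let $3^j\le n<3^{j+1}$, and let $K=3^{12}$. Suppose $|B(3^{i+1})|>K|B(3^i)|$ for all $i$ with $\lceil j/2\rceil\le i<j$. There are at least $(j-1)/2$ such $i$, so
\[
3^{6(j-1)}=K^{(j-1)/2}\le|B(3^j)|\le n^5\le3^{5(j+1)},
\]
which is false for $j>11$. So there are arbitrarily large $m$ with $|B(3m)|\le K|B(m)|$, and (T1) gives polynomial growth, a contradiction.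

\emph{Isoperimetry of $\Gamma$.} If $\Gamma$ is non-amenable, $|\partial A|\ge c|A|\ge c|A|^{4/5}$ for finite $A$. Let $\Gamma$ be amenable and $A$ finite and nonempty. The idea is that from each point of $A$, half of a ball of volume $2|A|$ lies outside $A$, so many geodesics leave $A$; the mass transport principle shows that no boundary vertex carries too many of them. Let $n\ge1$ be minimal with $|B(n)|\ge2|A|$. Then $|B(n-1)|<2|A|$, and the growth bound gives $n+1\le c^{-1}|A|^{1/5}$. Let $\gamma_{xy}$ be a uniformly chosen geodesic from $x$ to $y$ and $F(x,z)=\sum_{y\in B(x,n)}\mathbb P(z\in\gamma_{xy})$. Automorphisms map geodesics to geodesics, so $F$ is invariant. A geodesic of length at most $n$ has at most $n+1$ vertices, so $\sum_zF(x,z)\le(n+1)|B(n)|$, and by (T2) and (T3) also $\sum_xF(x,z)\le(n+1)|B(n)|$ for every $z$. Let $A'$ be the set of vertices of $A$ with a neighbor outside $A$. For $x\in A$ there are at least $|B(n)|-|A|\ge\frac12|B(n)|$ vertices $y\in B(x,n)\setminus A$, and for these $\gamma_{xy}$ meets $A'$. Therefore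
\[
\tfrac12|A|\,|B(n)|\le\sum_{x\in A}\sum_{z\in A'}F(x,z)\le|A'|\,(n+1)|B(n)|,
\]
and $|\partial A|\ge|A'|\ge|A|/(2(n+1))\ge c|A|^{4/5}$.

\emph{Back to $G$.} For finite nonempty $A\subset V$ let $A_0=\{u\in V_0:\operatorname{dist}(u,A)\le R\}$, a finite set. Every $a\in A$ is within $R$ of $A_0$, so $|A|\le\Delta^{R+1}|A_0|$. Let $uu'$ be an edge of $\Gamma$ with $u\in A_0$ and $u'\notin A_0$. Some $a\in A$ is within $R$ of $u$, and $u'\notin A$. A path of $G$ from $a$ through $u$ to $u'$, of length at most $3R+1$, contains an edge $e\in\partial A$. Both $u$ and $u'$ are within $3R+1$ of a given endpoint of $e$, so each $e$ arises from at most $\Delta^{6R+4}$ pairs. Hence $|\partial A|\ge\Delta^{-6R-4}|\partial_\Gamma A_0|\ge c|A_0|^{4/5}\ge c|A|^{4/5}$.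
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:qt}]
If $G$ has polynomial growth, the theorem is (F1) and (F4). Otherwise $G$ has bounded degree and satisfies $(\mathrm{IS}_5)$ by Proposition~\ref{prop:IS5}, and Theorem~\ref{thm:iso} applies with $d=5$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADHS}
Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi,
\emph{Existence and sharpness of the phase transition for the frog model on transitive graphs},
arXiv:2512.06640 (2025).

\bibitem{DGRSY}
Duminil-Copin, Goswami, Raoufi, Severo, Yadin,
Duke Math. J. 169 (2020).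

\bibitem{SW}
Soardi, Woess,
Math. Z. 205 (1990).

\bibitem{TT}
Tessera, Tointon,
Combinatorica 41 (2021).

\end{thebibliography}
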